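# Curves on the very general sextic in $\mathbb P(1,1,1,2)$

We work over $\mathbb C$ throughout.

## 1. Ample canonical class as a first criterion, tested on double planes

Curves on a surface whose canonical class is positive tend to have large genus, unless the surface is special enough to contain accidental rational or elliptic curves. So here is the answer one would first guess: in a natural family of surfaces, the very general member has only curves of large genus precisely when $K_S$ is ample. We make this precise and test it.

**Definition.** A projective variety $Y$ is *algebraically hyperbolic* if there are an ample divisor $H$ on $Y$ and a real number $\varepsilon>0$ such that for every integral curve $C\subset Y$, with normalization $\overline C$ of genus $g(\overline C)$,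
$$2g(\overline C)-2\ \ge\ \varepsilon\,\deg_C(H).$$

The number $g(\overline C)$ is the *geometric genus* of $C$. One curve of geometric genus $0$ or $1$ already destroys the property, for every choice of $H$ and $\varepsilon$. Thus $\mathbb P^2$ is not algebraically hyperbolic because it contains lines, and a smooth projective curve is so exactly when its genus is at least $2$. A *very general* member of a family is one outside a countable union of proper closed subsets of the parameter space.

**The surfaces.** For $m\ge2$, $w\ge1$ let $P=\mathbb P(1,1,1,w)$ with coordinates $s_1,s_2,s_3$ of degree $1$ and $t$ of degree $w$. Put $d=mw$, $U=\langle s_1,s_2,s_3\rangle$ and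
$$V=H^0(P,\mathcal O(d))=\bigoplus_{i=0}^m \mathrm{Sym}^{d-iw}U\cdot t^i .$$
Let $P^\circ=P\setminus\{[0:0:0:1]\}$. Forgetting $t$ makes $P^\circ$ the total space of the line bundle $\mathcal O_{\mathbb P^2}(w)$, so $P^\circ$ is smooth with $K_{P^\circ}=\mathcal O(-3-w)$. For $w=1$ this is $\mathbb P^3$ minus a point, projected from that point.

Let $B\subset V$ be the open set of those $f$ whose $t^m$-coefficient is nonzero and for which $S_f=\{f=0\}$ is smooth. It contains $t^m-b_d(s)$ with $\{b_d=0\}\subset \mathbb P^2$ smooth: at a singular point we would have $t=0$, and then $b_d=0$, $db_d=0$. This particular surface is connected, because each of its components maps onto $\mathbb P^2$ and there is only one point over a branch point. Since $B$ is irreducible and the $S_f$ form a smooth proper family over it, all $S_f$ with $f\in B$ are connected.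

For $f\in B$ we have $S=S_f\subset P^\circ$. The projection $\pi:S\to\mathbb P^2$ is finite of degree $m$, so $H:=\mathcal O_S(1)=\pi^*\mathcal O(1)$ is ample with $H^2=m$. By adjunction,
$$K_S=kH,\qquad k=(m-1)w-3.$$
The guess therefore says: the very general $S$ is algebraically hyperbolic if and only if $k\ge1$.

**Test on double planes, $m=2$.** Completing the square, $S$ is $t^2=b_{2w}(s)$, and $k=w-3$. By Plücker's formula a general plane curve of degree $D\ge4$ has $\frac12D(D-2)(D-3)(D+3)$ bitangents. Let $w\ge2$ and let $\ell$ be a bitangent of the branch curve. Then $b_{2w}|_\ell=q_2^2\,b_{2w-4}$ with $\deg q_2=2$. The curve over $\ell$ is $t^2=q_2^2b_{2w-4}$, and with $t'=t/q_2$ we see that each component of its normalization is a component of the normalization of $t'^2=b_{2w-4}$. For $w=2$ it splits into two rational curves. For $w=3$ its components are rational. For $w=4$ each component has genus at most $1$. For $w=5$ the genus is $2$ if $b_6$ has distinct roots. So for $(m,w)=(2,4)$ we have $K_S=H$ ample, and yet $S$ is not algebraically hyperbolic. **The guess is false in general.**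

**Test on triple planes, $m=3$.** Now $k=2w-3$. For $w=1$ we have a cubic surface, which contains lines. For $w=2$, the sextic in $\mathbb P(1,1,1,2)$, we get $k=1$, exactly as in the failing case $(2,4)$. For a line $\ell\subset\mathbb P^2$ put $S_\ell=\pi^{-1}(\ell)\in|H|$. Then $2p_a(S_\ell)-2=(K_S+H)H=6$, so $p_a(S_\ell)=4$. Lines form a two-parameter family and each node should cost one parameter, so we expect at most two nodes and geometric genus at least $4-2=2$. The same count for $(2,4)$ gives $3-2=1$, in agreement with the bitangents. So for the sextic the curves over lines raise no objection, with little room to spare; but a surface carries many other curves.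

**Very general cannot be dropped.** Take $f=t\,g_4+s_1g_5$ with $g_4,g_5$ general of degrees $4,5$ in $\mathbb P(1,1,1,2)$. The surface $\{f=0\}$ contains the rational curve $s_1=t=0$. It is smooth: $g_4$ contains $t^2$, so the surface misses the vertex; off $s_1=t=0$ the linear system of such $f$ is base point free on $P^\circ$ and Bertini's theorem applies; along $s_1=t=0$ the differential is $g_4\,dt+g_5\,ds_1$, and general $g_4,g_5$ have no common zero on that curve.

## 2. The threefold $\mathbb P(1^3,2,3)\supset X_6$ and the statements

Let $X$ be a hypersurface of degree $6$ in $\mathbb P(1^3,2,3)=\operatorname{Proj}\mathbb C[s_1,s_2,s_3,t_1,t_2]$, where $\deg s_i=1$, $\deg t_1=2$, $\deg t_2=3$. These are the Fano threefolds of type 1-11, which have Picard number one. Let $S\in|\mathcal O_X(a)|$ with $a\ge1$, where the pair $(X,S)$ is very general, both members being allowed to vary. It is known that $S$ is algebraically hyperbolic for every $a\ge4$; we quote this. The case $a=3$ is the question, which is taken from Haesong Seo, "Algebraic hyperbolicity of surfaces in Fano threefolds with Picard number one", arXiv:2502.06365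 (2025).

**Theorem A.** Let $S$ be a very general sextic in $\mathbb P(1,1,1,2)$. There is $\varepsilon=\varepsilon(S)>0$ with $2g(\overline C)-2\ge\varepsilon\,C\cdot H$ for every integral curve $C\subset S$. Hence for $a=3$ the very general $S\in|\mathcal O_X(3)|$ is algebraically hyperbolic.

**Theorem B.**
1. For very general $(X,S)$ with $S\in|\mathcal O_X(a)|$: $S$ is algebraically hyperbolic if and only if $a\ge3$.
2. A very general surface of degree $mw$ in $\mathbb P(1,1,1,w)$ ($m\ge2$, $w\ge1$) is algebraically hyperbolic if and only if $(m-1)w\ge4$ and $(m,w)\ne(2,4)$. If $k\ge2$, then $2g(\overline C)-2\ge(k-1)\,C\cdot H$ for all $C$.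
3. For $(m,w)=(2,4)$, $2g(\overline C)-2\ge\varepsilon\,C\cdot H$ holds for some $\varepsilon>0$ and all $C$ except finitely many curves of geometric genus $1$. These exist and lie over bitangents of the branch octic.

**From $a=3$ to sextics.** A general member of $|\mathcal O_X(3)|$ is $t_2=f_3(s,t_1)$. Substituting into the equation $F$ of $X$ identifies $S$ with the sextic $F(s,t_1,f_3)=0$ in $\mathbb P(1^3,2)$. The map $(F,f_3)\mapsto F(s,t_1,f_3)$ from pairs to sextics is surjective: a given sextic $f$ and a given $f_3$ come from $F=f+(t_2-f_3)G$ for any $G$ of degree $3$. Its source is irreducible, so the preimage of a proper closed subset is proper and closed, also after restriction to a dense open subset of pairs. Hence a very general pair gives a very general sextic, and the last sentence of Theorem A follows from the first.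

## 3. First-order deformations and the normal sheaf

The natural first approach is this: if $S$ is very general, then a curve on $S$ deforms together with $S$ in every direction, and this produces many sections of a normal sheaf whose degree is $2g-2-kh$.

For a nonconstant map $u:Y\to S$ from a smooth curve, the *normal sheaf* is $N_u=\mathrm{coker}(T_Y\to u^*T_S)$. It may have torsion. For the cusp $z\mapsto(z^2,z^3)$ the map $T_Y\to u^*T$ is $1\mapsto(2z,3z^2)=z\,(2,3z)$, so the cokernel has torsion of length one at $z=0$.

**Proposition 1.** Let $f\in B$ be very general, $C\subset S=S_f$ an integral curve, $u:Y\to S$ its normalization, $g=g(Y)$, $\varphi=\pi u:Y\to\mathbb P^2$, $L=\varphi^*\mathcal O(1)$ and $h=\deg L=C\cdot H$. Then one of the following holds: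

* (A) $2g-2\ge kh$;
* (B) $2g-2\ge(k-\frac12)h$;
* (C) there is a morphism $\psi:Y\to\mathbb P^{2\vee}$ to the plane of lines with $\varphi(y)\in\psi(y)$ for all $y$, and $2g-2\ge(k-1)h+e$, where $e=\deg\psi^*\mathcal O(1)\ge0$.

**Step 1: choosing $f$.** The purpose is to find $f$ such that every curve on $S_f$ moves along with every first-order deformation of $f$.

For $g\ge0$, $h\ge1$ let $\mathcal M=\mathcal M_{g,h}$ parametrize pairs $(f,[u])$ with $f\in B$ and $u:Y\to S_f$ a map of degree $h$, without automorphisms, from a smooth connected curve of genus $g$. This is an open part of the relative space of stable maps of the family of all $S_f$ over $B$; it is a quasi-projective scheme with a universal family. Normalizations of integral curves are birational onto their images, hence have no automorphisms, and are points of $\mathcal M$.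

Let $G$ be the connected group of substitutions $s\mapsto As$, $t\mapsto ct+q(s)$ with $A\in GL_3$, $c\ne0$, $q\in\mathrm{Sym}^wU$. It acts transitively on $P^\circ$: we can move $s\neq0$ to any nonzero vector, and $q(s)$ takes every value. It acts compatibly on $B$ and on $\mathcal M$, by $\gamma\cdot(f,[u])=(f\circ\gamma^{-1},[\gamma\circ u])$.

Put $\mathcal M^0=\mathcal M_{red}$ and $\mathcal M^{j+1}=\mathrm{Sing}(\mathcal M^j)_{red}$. This descending chain terminates, and $\mathcal M$ is, as a set, the disjoint union of the smooth $G$-stable schemes $\mathrm{Reg}(\mathcal M^j)$. By generic smoothness, the points of $\mathrm{Reg}(\mathcal M^j)$ at which $\mathrm{Reg}(\mathcal M^j)\to B$ is not smooth map into a proper closed subset of $B$. Over all $g,h,j$ these are countably many proper closed subsets. Take $f$ outside all of them. Then every $(f,[u])\in\mathcal M$ lies in some $\mathcal N=\mathrm{Reg}(\mathcal M^j)$ with $\mathcal N\to B$ smooth at $(f,[u])$. So with $T:=T_{(f,[u])}\mathcal N$, the map $T\to V$ is surjective.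

**Step 2: tangent vectors give sections.** The purpose is to turn elements of $T$ into sections of a sheaf on $Y$.

Let $N_{u,P}=\mathrm{coker}(T_Y\to u^*T_{P^\circ})$. As $S$ is smooth with normal bundle $\mathcal O_S(d)$, we have
$$0\to N_u\to N_{u,P}\xrightarrow{\ df\ }u^*\mathcal O(d)\to0. \tag{1}$$
Here $df:T_{P^\circ}|_S\to\mathcal O_S(d)$ is well defined because $f$ vanishes on $S$. A tangent vector to $\mathcal M$ at $(f,[u])$ is a first-order deformation $(Y_\epsilon,\ u_\epsilon:Y_\epsilon\to P^\circ,\ f+\epsilon f')$ with $(f+\epsilon f')\circ u_\epsilon=0$. Trivialize $Y_\epsilon$ over open sets $Y_i$ covering $Y$. Then $u_\epsilon$ becomes $u+\epsilon v_i$ with $v_i$ a section of $u^*T_{P^\circ}$ over $Y_i$. Two trivializations differ by a vector field on $Y$, so $v_i-v_j$ comes from $T_Y$. Hence the $v_i$ glue to $\nu\in H^0(N_{u,P})$, and the coefficient of $\epsilon$ in the equation gives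
$$df(\nu)+u^*f'=0 .$$
This gives a linear map from $T$ to the space of such pairs $(f',\nu)\in V\times H^0(N_{u,P})$.

**Step 3: the sections generate.** The purpose is to use the symmetry group. As $\mathcal N$ is $G$-stable, $T$ contains the tangent vectors to $G$-orbits. Their $\nu$-components are the images in $N_{u,P}$ of the vector fields on $P^\circ$ given by the Lie algebra of $G$. These generate $T_{P^\circ}$, because $G$ is transitive. So $T\otimes\mathcal O_Y\to N_{u,P}$ is surjective.

**Step 4: a quotient of a known bundle.** The purpose is to bound from below the degree of $N:=N_u/\mathrm{tors}$, which is a line bundle with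
$$\deg N\le\deg N_u=\deg u^*T_S-\deg T_Y=2g-2-kh. \tag{2}$$
Let $\mathcal K=\ker(T\otimes\mathcal O_Y\to u^*\mathcal O(d))$. By (1) it is the preimage of $N_u$, so $\mathcal K\to N_u$ is surjective. The relation $df(\nu)=-u^*f'$ shows that $\mathcal K$ is also the preimage of $M_d=\ker(V\otimes\mathcal O_Y\to u^*\mathcal O(d))$ under $T\otimes\mathcal O_Y\to V\otimes\mathcal O_Y$. With $T_0=\ker(T\to V)$ we get
$$0\to T_0\otimes\mathcal O_Y\to\mathcal K\to M_d\to0 .$$
If $T_0\otimes\mathcal O_Y\to N$ is nonzero, then $N$ has a nonzero section, $\deg N\ge0$, and (2) gives (A). Otherwise $\mathcal K\to N$ factors through a surjection $\mu:M_d\to N$.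

**Step 5: testing $\mu$ on products.** The purpose is to replace the large bundle $M_d$ by a rank $2$ bundle. Let $M_1=\ker(U\otimes\mathcal O_Y\to L)$, a rank $2$ subbundle of $U\otimes\mathcal O_Y$ of degree $-h$. For $\alpha\in H^0(P,\mathcal O(d-1))$ define $\mu_\alpha:M_1\to N$ by $\lambda\mapsto\mu(\lambda\alpha)$; this makes sense because $\lambda\alpha$ evaluates to zero. Let $r_0\in\{0,1,2\}$ be the dimension over $\mathbb C(Y)$ of the span of all $\mu_\alpha$ at the generic point, inside the two-dimensional space $\mathrm{Hom}(M_1,N)$.

*$r_0=0$.* Then $\mu$ vanishes on the image $J$ of $M_1\otimes H^0(P,\mathcal O(d-1))$ in $V\otimes\mathcal O_Y$. We compute $M_d/J$. We have $H^0(\mathcal O(d-1))=\bigoplus_{i=0}^{m-1}\mathrm{Sym}^{d-1-iw}U\cdot t^i$. For $j\ge1$,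
$$M_1\cdot\mathrm{Sym}^{j-1}U=\ker(\mathrm{Sym}^jU\otimes\mathcal O_Y\to L^j),$$
as one sees by splitting $U\otimes\mathcal O_Y\to L$ locally: the kernel consists of the terms with at least one factor in $M_1$. Hence $V\otimes\mathcal O_Y/J=\bigoplus_{i=0}^mL^{d-iw}t^i$. The map to $u^*\mathcal O(d)=L^d$ is multiplication by $u^*t^i\in H^0(L^{iw})$ on the $i$-th summand, and the identity on the summand $i=0$. So its kernel $M_d/J$ projects isomorphically to $\bigoplus_{i=1}^mL^{d-iw}$, a sum of line bundles of degree $\ge0$. It has a nonzero map to $N$, so $\deg N\ge0$, and (2) gives (A).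

*$r_0=2$.* Choose $\alpha,\alpha'$ such that $(\mu_\alpha,\mu_{\alpha'}):M_1\to N\oplus N$ is generically an isomorphism. The determinant is a nonzero map, so $-h\le2\deg N$, and (2) gives (B).

*$r_0=1$.* The nonzero $\mu_\alpha$ are proportional over $\mathbb C(Y)$, so they have a common saturated kernel $K\subset M_1$, and $Q:=M_1/K$ embeds in $N$. Thus $K$ is a line subbundle of $M_1$, hence of $U\otimes\mathcal O_Y$, and defines $\psi:Y\to\mathbb P(U)=\mathbb P^{2\vee}$ with $K=\psi^*\mathcal O(-1)$. The linear form spanning $K_y$ lies in $M_1$, so it vanishes at $\varphi(y)$; that is, $\varphi(y)\in\psi(y)$. Finally $\deg N\ge\deg Q=-h+e$, and (2) gives (C). $\square$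

## 4. A bound without $h$ at $k=1$, and a genus $2$ curve of arbitrary degree

If $k\ge2$, all three cases give $2g-2\ge(k-1)h$ with $k-1\ge1$, and we are finished. At $k=1$ cases (A) and (B) give $2g-2\ge\frac12h$, but case (C) says only
$$2g-2\ge e, \tag{3}$$
from which $h$ has disappeared. This is exactly where the first approach stops. Moreover, the incidence $\varphi(y)\in\psi(y)$ alone cannot bring $h$ back:

**Example.** Let $Y$ have genus $2$, with hyperelliptic map $[\alpha:\beta]:Y\to\mathbb P^1$ of degree $2$ and $D=[\alpha:\beta]^*\mathcal O(1)$. Let $L$ be any line bundle of degree $h\ge4$. Then $h^0(L(-D))\ge h-3>0$; take $0\ne a\in H^0(L(-D))$. Since $\deg L\ge2g$, $L$ is base point free, so some $x_0\in H^0(L)$ has no zero in common with $a$. Put $\varphi=[x_0:a\alpha:a\beta]$ and let $\psi(y)$ be the line $\beta(y)s_2-\alpha(y)s_3=0$ through $[1:0:0]$. Then $\varphi^*\mathcal O(1)=L$, $\varphi(y)\in\psi(y)$, $e=2=2g-2$, so (3) holds, while $h$ is as large as we like.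

What the plane data $(\varphi,\psi)$ forget is the surface $S$. The idea is to lift the lines to $S$: over $y\in Y$ put the curve $S_{\psi(y)}=\pi^{-1}(\psi(y))$. It passes through $u(y)$. So we obtain a family of curves over $Y$ *with a section*. The family is pulled back by $\psi$, so its numerical invariants are multiples of $e$. The degree of the section against the relative canonical sheaf will turn out to be $2h+e$. An inequality bounding this degree linearly by the invariants of the family and by $2g-2$ then bounds $h$ linearly by $2g-2$.

We run the argument on two surfaces with $k=1$ side by side: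

* (I) the sextic, $(m,w)=(3,2)$: $K_S=H$, $H^2=3$, $p_a(S_\ell)=4$;
* (II) the double plane, $(m,w)=(2,4)$: $K_S=H$, $H^2=2$, $p_a(S_\ell)=3$.

In both cases $\omega_{S_\ell}=\mathcal O_{S_\ell}(2H)$ by adjunction. Write $p_a$ for $p_a(S_\ell)$. Surface (II) is the one on which the guess failed, and it is instructive to see where the proof feels it.

## 5. Geometric genus of the curves over lines

**Lemma 2.**

* In case (I), for general $f$, every $S_\ell$ is integral of geometric genus $\ge2$.
* In case (II), for general $f$, every $S_\ell$ is integral of geometric genus $\ge1$, and only finitely many $S_\ell$ have geometric genus $1$. They lie over bitangents (possibly degenerate) of the branch octic.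

*Proof.*

**Step 1: reduction to binary forms.** The purpose is to count parameters on a single line. We may take $f$ monic in $t$. Fix $\ell\cong\mathbb P^1$. Restriction maps the monic $f$ onto the affine space $\mathbb W$ of forms
$$\text{(I)}\ \ t^3+a_2t^2+a_4t+a_6,\qquad\text{(II)}\ \ t^2+a_4t+a_8,\qquad a_i\in H^0(\mathcal O_{\mathbb P^1}(i)),$$
so $\dim\mathbb W=3+5+7=15$ in (I) and $5+9=14$ in (II). Lines form a $2$-dimensional family, homogeneous under $GL_3$. So a constructible condition on $\mathbb W$, invariant under coordinate changes, of codimension $\ge3$ is met by no line for general $f$, and one of codimension $2$ is met by at most finitely many lines for general $f$.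

**Step 2: non-integral curves.** The purpose is to exclude them. A form defining a non-integral curve is reducible, and by Gauss' lemma its factors can be taken monic in $t$. In (I) it is $(t-b)(t^2+ct+c')$ with $b,c\in H^0(\mathcal O(2))$, $c'\in H^0(\mathcal O(4))$, a family of dimension at most $3+3+5=11$. In (II) it is $(t-b)(t-c)$ with $b,c\in H^0(\mathcal O(4))$, of dimension at most $10$. The codimension is at least $4$ in both cases.

**Step 3: integral curves of low genus.** The purpose is to count integral curves whose normalization $\Gamma$ has genus $j\in\{0,1\}$. Let $\kappa:\Gamma\to\mathbb P^1$ be the resulting cover of degree $m$, and $\tau=t|_\Gamma\in H^0(\kappa^*\mathcal O(w))$. As $\tau$ generates the function field of $\Gamma$ over that of $\mathbb P^1$, the form is the characteristic polynomial of multiplication by $\tau$ on $\kappa_*\mathcal O_\Gamma$. So it suffices to count pairs $(\kappa,\tau)$.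

The connected smooth covers of $\mathbb P^1$ of degree $m$ and genus $j$ form a Deligne–Mumford stack of finite type. By Riemann–Hurwitz the branch divisor has degree $2j-2+2m$, and by Riemann's existence theorem only finitely many covers have a given branch divisor; each has finite automorphism group. So an étale atlas of finite type has dimension at most $2j-2+2m$, that is, $2j+4$ in (I) and $2j+2$ in (II). The degree of $\kappa^*\mathcal O(w)$ is $6$ in (I) and $8$ in (II), larger than $2j-2$. Hence over the atlas the pairs $(\kappa,\tau)$ form a vector bundle of rank $7-j$ in (I) and $9-j$ in (II). The characteristic polynomial maps its total space to $\mathbb W$ with constructible image, of dimension at most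
$$\text{(I)}\ (2j+4)+(7-j)=11+j\le12,\qquad\text{(II)}\ (2j+2)+(9-j)=11+j .$$
In (I) the codimension is at least $15-12=3$. In (II) it is at least $3$ for $j=0$ and at least $2$ for $j=1$. With Step 1 this proves everything except the last sentence.

**Step 4: genus one in case (II).** The purpose is to identify the exceptional lines. Write $S$ as $t^2=b_8$. If $S_\ell$ is integral of geometric genus $1$, then $b_8|_\ell$ has exactly four roots of odd multiplicity, so $b_8|_\ell=q_2^2b_4$; that is, $\ell$ is a bitangent, possibly degenerate. $\square$

Call $\ell$ *bad* if $S_\ell$ has geometric genus $\le1$. There is no bad line in (I) and there are finitely many in (II). Now fix $S$ very general, so that Proposition 1 and Lemma 2 hold.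

**Case (C) with $e=0$.** Here $\psi$ is constant with value a line $\ell$, so $C\subset S_\ell$, and $C=S_\ell$ because $S_\ell$ is integral. Thus $h=H^2$. In (I), $h=3$ and $2g-2\ge2=\frac23h$. In (II), $h=2$ and $2g-2\ge2=h$ unless $\ell$ is bad.

There remains **case (C) with $e>0$**. Then $2g-2\ge e\ge1$ by (3), so $g\ge2$. We write $q=g=g(Y)$ for the genus of the base.

## 6. An inequality for a section of a fibration

Let $F:R\to Y$ be a *fibration*, i.e. a morphism with connected fibers from a smooth projective surface onto a smooth projective curve. It is *relatively minimal* if no fiber contains a $(-1)$-curve. Write $\omega=\omega_{R/Y}=K_R-F^*K_Y$ and $\chi_F=\deg F_*\omega$; the sheaf $F_*\omega$ is locally free of rank the genus $\gamma$ of a general fiber.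

For a smooth curve $\sigma\subset R$, the bundle $\Omega^1_R(\log\sigma)$ of rank $2$ is generated by $\frac{dx}x,dy$ near a point where $x,y$ are coordinates and $\sigma=\{x=0\}$. The residue gives $0\to\Omega^1_R\to\Omega^1_R(\log\sigma)\to\mathcal O_\sigma\to0$. We shall use three classical theorems.

* *Bogomolov's instability theorem.* If a rank $2$ bundle $\mathcal E$ on a smooth projective surface has $c_1(\mathcal E)^2>4c_2(\mathcal E)$, there is an exact sequence $0\to\mathcal L\to\mathcal E\to\mathcal I_\Xi\otimes\mathcal L'\to0$ with $\mathcal L,\mathcal L'$ line bundles, $\Xi$ a finite subscheme, $(\mathcal L-\mathcal L')^2>0$, and $(\mathcal L-\mathcal L')\cdot D>0$ for every ample $D$.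
* *The Bogomolov–Sommese vanishing theorem.* An invertible subsheaf of $\Omega^1(\log D)$, with $D$ a reduced normal crossing divisor on a smooth projective variety, has Iitaka dimension at most $1$.
* *Noether's formula.* $12\chi(\mathcal O_R)=K_R^2+c_2(R)$.

**Lemma 3.** Let $R$ be a smooth projective surface, $F:R\to Y$ a relatively minimal fibration with general fiber of genus $\gamma\ge2$, $q=g(Y)\ge2$, and $\sigma$ a section. Then
$$\omega\cdot\sigma\le48\chi_F+\bigl(24(\gamma-1)+2\bigr)(2q-2). \tag{4}$$

**Example.** Let $R=Y\times\Gamma$ with $g(\Gamma)=\gamma$ and $\sigma$ the graph of a nonconstant map $Y\to\Gamma$ of degree $\delta$. Then $\omega$ is the pullback of $K_\Gamma$, $\chi_F=0$, and $\omega\cdot\sigma=\delta(2\gamma-2)\le2q-2$ by Riemann–Hurwitz. So (4) holds here, and it bounds the degree of the map by the genus of $Y$. This is the kind of control we need.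

*Proof.*

**Step 1: $K_R$ and $K_R+\sigma$ are nef.** The purpose is to have positivity to play against instability. Since $q\ge2$, every rational curve in $R$ lies in a fiber. By relative minimality $R$ contains no $(-1)$-curve. A general fiber is smooth of genus $\ge2$, so $R$ is not covered by rational curves. By the classification of surfaces $K_R$ is nef; in particular $K_R^2\ge0$. By adjunction $(K_R+\sigma)\sigma=2q-2>0$, and $(K_R+\sigma)D\ge0$ for every integral curve $D\ne\sigma$. So $K_R+\sigma$ is nef.

**Step 2: Chern numbers.** The purpose is to express the two sides of Bogomolov's inequality. Let $\mathcal E=\Omega^1_R(\log\sigma)$. From the residue sequence and $c(\mathcal O_\sigma)=(1-\sigma)^{-1}=1+\sigma+\sigma^2$ we get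
$$c_1(\mathcal E)=K_R+\sigma,\qquad c_2(\mathcal E)=c_2(R)+K_R\sigma+\sigma^2=c_2(R)+2q-2 .$$

**Step 3: $c_1(\mathcal E)^2\le4c_2(\mathcal E)$.** The purpose is to obtain the inequality that contains $K_R\sigma$. Suppose it fails, and take $\mathcal L,\mathcal L'$ as in Bogomolov's theorem. By Riemann–Roch, $h^0(n(\mathcal L-\mathcal L'))+h^0(K_R-n(\mathcal L-\mathcal L'))$ grows at least like $\frac{n^2}2(\mathcal L-\mathcal L')^2$, and the second term vanishes for $n\gg0$ because its class is negative on an ample curve. So $\mathcal L-\mathcal L'$ is big. Then $2\mathcal L\equiv(K_R+\sigma)+(\mathcal L-\mathcal L')$ is the sum of a nef and a big class, so $\mathcal L$ is big, of Iitaka dimension $2$. As $\mathcal L\subset\Omega^1_R(\log\sigma)$, this contradicts Bogomolov–Sommese.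

**Step 4: rewriting.** The purpose is to reach $\chi_F$. By adjunction, $(K_R+\sigma)^2=K_R^2+K_R\sigma+(2q-2)$, so Step 3 reads
$$K_R^2+K_R\sigma+(2q-2)\le4c_2(R)+4(2q-2).$$
Insert $c_2(R)=12\chi(\mathcal O_R)-K_R^2$ and drop $-5K_R^2\le0$:
$$K_R\sigma\le48\chi(\mathcal O_R)+3(2q-2).$$
Relative duality gives $F_*\omega\cong(R^1F_*\mathcal O_R)^\vee$, so $\deg R^1F_*\mathcal O_R\ge-\chi_F$ (torsion could only add to the degree). Since $F_*\mathcal O_R=\mathcal O_Y$, the Leray spectral sequence gives
$$\chi(\mathcal O_R)=(1-q)-\bigl(\deg R^1F_*\mathcal O_R+\gamma(1-q)\bigr)\le\chi_F+(\gamma-1)(q-1).$$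
Hence $K_R\sigma\le48\chi_F+24(\gamma-1)(2q-2)+3(2q-2)$. Finally $K_R\sigma=\omega\sigma+(2q-2)$, and (4) follows. $\square$

## 7. A singular family and its relatively minimal model

The family of curves $S_{\psi(y)}$ may have a singular total space, while Lemma 3 needs a smooth, relatively minimal one. The next lemma transports the numbers.

**Lemma 4.** Let $F_0:R_0\to Y$ be flat and projective with $R_0$ an integral Gorenstein surface, $Y$ a smooth projective curve, and with smooth, geometrically connected generic fiber of genus $\gamma\ge2$. Let $\sigma_0$ be a section, $\mathcal A:=F_{0*}\omega_{R_0/Y}$, and $I_0\subset\sigma_0^*\omega_{R_0/Y}$ the image of $\mathcal A$ under evaluation. Let $F:R\to Y$ be the relatively minimal model over $Y$ of a resolution $\nu:\widetilde R\to R_0$, and $\sigma$ the section of $R$ with the same generic point as $\sigma_0$. Then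
$$\chi_F\le\deg\mathcal A,\qquad \omega_{R/Y}\cdot\sigma\ \ge\ \deg I_0-\deg\mathcal A+\chi_F. \tag{5}$$

*Proof.*

**Step 1: canonical forms on the smooth model are canonical forms on $R_0$.** The purpose is an inclusion of direct images. Let $n:R_0'\to R_0$ be the normalization and $\nu':\widetilde R\to R_0'$. We have $\nu'_*\omega_{\widetilde R}\subset\omega_{R_0'}$, because the sheaf on the left is torsion free, $\omega_{R_0'}$ is reflexive, and the two agree off finitely many points. Next, $n_*\omega_{R_0'}=\mathcal Hom(n_*\mathcal O_{R_0'},\omega_{R_0})$, and evaluation at $1$ is a map $n_*\omega_{R_0'}\to\omega_{R_0}$. It is generically an isomorphism and its source is torsion free, so it is injective. Hence $\nu_*\omega_{\widetilde R}\subset\omega_{R_0}$. Since $\widetilde R\to R$ is a composition of point blow-ups, $F_*\omega_{R/Y}$ equals the direct image of $\omega_{\widetilde R/Y}$. So $\mathcal A_R:=F_*\omega_{R/Y}\subset\mathcal A$. The generic fibers of $R$, $\widetilde R$ and $R_0$ are smooth projective and birational, hence the same, so $\mathcal A_R$ and $\mathcal A$ agree at the generic point of $Y$. Therefore $\mathcal A/\mathcal A_R$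 has finite length $\deg\mathcal A-\chi_F\ge0$.

**Step 2: evaluation along the section.** The purpose is to see that the section loses at most that length. Let $I_R\subset\sigma^*\omega_{R/Y}$ be the image of $\mathcal A_R$. It is nonzero, because the canonical system of a smooth curve of genus $\ge2$ is base point free. As the generic fibers coincide and the sections correspond, both $I_R$ and $I_0$ lie in the same one-dimensional $\mathbb C(Y)$-vector space, and $I_R\subset I_0$. The surjection $\mathcal A\to I_0$ maps $\mathcal A_R$ onto $I_R$, so $I_0/I_R$ is a quotient of $\mathcal A/\mathcal A_R$. Thus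
$$\omega_{R/Y}\cdot\sigma=\deg\sigma^*\omega_{R/Y}\ge\deg I_R\ge\deg I_0-(\deg\mathcal A-\chi_F).\qquad\square$$

## 8. The curves $S_{\psi(y)}$ over $Y$ when the general one is smooth

We are in case (C) with $e>0$, on surface (I) or (II). Let
$$\mathcal U=\{(x,\ell)\in S\times\mathbb P^{2\vee}:\pi(x)\in\ell\},\qquad \rho:\mathcal U\to\mathbb P^{2\vee}.$$
Over $S$ it is a $\mathbb P^1$-bundle, so $\mathcal U$ is smooth of dimension $3$. The fibers of $\rho$ are the one-dimensional $S_\ell$ and the target is smooth, so $\rho$ is flat (miracle flatness) and lci. Let $\zeta,\eta$ be the pullbacks of $H$ and $\mathcal O_{\mathbb P^{2\vee}}(1)$. As $\mathcal U$ is a divisor of class $\zeta+\eta$ and $K_S=H$, adjunction gives $K_{\mathcal U}=\zeta-3\eta+(\zeta+\eta)=2\zeta-2\eta$, so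
$$\omega_{\mathcal U/\mathbb P^{2\vee}}=2\zeta+\eta .$$
Let $\Delta\subset\mathbb P^{2\vee}$ be the closed set of $\ell$ with $S_\ell$ singular; $\Delta\ne\mathbb P^{2\vee}$ by generic smoothness. In this section we assume $\psi(Y)\not\subset\Delta$.

**Step 1: the family.** The purpose is to verify the hypotheses of Lemma 4. Let $\mathcal G=\mathcal U\times_{\mathbb P^{2\vee}}Y$, $F_0:\mathcal G\to Y$. It is flat and lci over the smooth curve $Y$, so $\mathcal G$ is Gorenstein. Its fibers are integral by Lemma 2, its generic fiber is smooth and geometrically connected of genus $\gamma=p_a\in\{4,3\}$. By flatness all associated points of $\mathcal G$ lie over the generic point of $Y$, so $\mathcal G$ is integral. It has the section $\sigma_0(y)=(u(y),\psi(y))$, and $\omega_{\mathcal G/Y}=2\zeta+\psi^*\mathcal O(1)$.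

**Step 2: the bundle $\mathcal A$.** The purpose is to show that $\deg\mathcal A$ is a multiple of $e$. Let $E=U\otimes\mathcal O_Y/K$, of rank $2$ and degree $e$. Its fiber at $y$ is $H^0(\psi(y),\mathcal O(1))$. For each $\ell$ consider
$$\text{(I)}\ \ \mathrm{Sym}^2H^0(\ell,\mathcal O(1))\oplus\mathbb Ct\to H^0(S_\ell,\mathcal O(2H)),\qquad \text{(II)}\ \ \mathrm{Sym}^2H^0(\ell,\mathcal O(1))\to H^0(S_\ell,\mathcal O(2H)).$$
These maps are injective: $S_\ell\subset\mathbb P(1,1,w)$ is given by an equation of degree $d$ ($6$ or $8$), so no nonzero form of degree $2$ vanishes on it. The source has dimension $4$ in (I) and $3$ in (II). The target is $H^0(\omega_{S_\ell})$, of dimension $p_a$ since $S_\ell$ is integral, that is, $4$ and $3$. So the maps are isomorphisms. Since $t$ is a global section of $\mathcal O_S(2)$ in (I), Grauert's theorem gives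
$$\text{(I)}\ \ \mathcal A=(\mathrm{Sym}^2E\oplus\mathcal O)\otimes\psi^*\mathcal O(1),\ \deg\mathcal A=3e+4e=7e;$$
$$\text{(II)}\ \ \mathcal A=\mathrm{Sym}^2E\otimes\psi^*\mathcal O(1),\ \deg\mathcal A=3e+3e=6e .$$

**Step 3: the section.** The purpose is to bring in $h$. Since $K\subset M_1$, there is a surjection $E\to L$, namely restriction of linear forms from $\psi(y)$ to the point $\varphi(y)$. So the evaluation $\mathcal A\to\sigma_0^*\omega_{\mathcal G/Y}=L^2\otimes\psi^*\mathcal O(1)$ is surjective, because $\mathrm{Sym}^2E\to L^2$ is. Hence $\deg I_0=2h+e$.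

**Step 4: conclusion.** The purpose is to combine (5) and (4), using $\chi_F\le\deg\mathcal A$ and $e\le2q-2$. In (I), with $\gamma=4$,
$$2h+e-7e+\chi_F\le48\chi_F+74(2q-2),\qquad\chi_F\le7e,$$
so $2h\le6e+329e+74(2q-2)\le409(2q-2)$, and therefore $2g-2\ge h/205$. In (II), with $\gamma=3$,
$$2h+e-6e+\chi_F\le48\chi_F+50(2q-2),\qquad\chi_F\le6e,$$
so $2h\le5e+282e+50(2q-2)\le337(2q-2)$, and therefore $2g-2\ge h/169$.

## 9. The curves $S_{\psi(y)}$ when all of them are singular

Now let $\psi(Y)\subset\Delta$. The generic fiber of $\mathcal G\to Y$ is then singular, so Lemma 4 does not apply to $\mathcal G$. But as $e>0$, $\psi(Y)=Z$ is one of the *finitely many* one-dimensional components of $\Delta$, and we may work with constants depending on $S$ and $Z$, chosen before $C$.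

**Step 1: a fixed surface over $\widetilde Z$.** The purpose is to resolve, once and for all, the family over $Z$. Let $\widetilde Z$ be the normalization of $Z$. The surface $\mathcal U_Z=\mathcal U\times_{\mathbb P^{2\vee}}\widetilde Z$ is flat and lci over $\widetilde Z$ with integral fibers, hence integral. Let $\widehat R\to\mathcal U_Z$ be a resolution of its normalization, with maps $f_Z:\widehat R\to\widetilde Z$ and $p:\widehat R\to S$.

We claim that the general fiber $\Phi$ of $f_Z$ is the normalization of $S_\ell$ for $\ell\in Z$ general. There is a dense open $\mathcal V\subset\mathcal U_Z$ over which $\widehat R\to\mathcal U_Z$ is an isomorphism. The complements of $\mathcal V$ in $\mathcal U_Z$ and of its preimage in $\widehat R$ have dimension $\le1$, so they meet general fibers over $\widetilde Z$ in finitely many points. Thus $\Phi$, which is smooth by generic smoothness, contains a dense open subset isomorphic to a dense open subset of the integral curve $S_\ell$. So $\Phi$ is irreducible, smooth, projective and birational to $S_\ell$.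

A general $\ell\in Z$ is not bad, so the genus $\gamma$ of $\Phi$ is at least $2$. Since $S_\ell$ is singular, $\gamma\le p_a-1\le3$. So $\gamma\in\{2,3\}$ in (I) and $\gamma=2$ in (II).

**Step 2: constants.** The purpose is to fix auxiliary divisors. Put $\omega_Z=\omega_{\widehat R/\widetilde Z}$, $\mathcal A_Z=f_{Z*}\omega_Z$, $a_Z=\deg\mathcal A_Z$. Choose:

* an effective divisor $D_Z$ on $\widetilde Z$, of degree $d_Z$, such that $\omega_Z\otimes f_Z^*\mathcal O(-D_Z)$ lies in the image of $f_Z^*\mathcal A_Z\to\omega_Z$. It exists because the canonical system of $\Phi$ is base point free, so the cokernel is supported on finitely many fibers and is killed by a high power of local parameters on $\widetilde Z$.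
* an effective divisor $\Theta_Z\in|n\omega_Z+f_Z^*\beta-p^*H|$ for some $n>0$ and some divisor $\beta$ of degree $b\ge0$ on $\widetilde Z$. Indeed $n\omega_Z-p^*H$ has large degree on $\Phi$ for $n\gg0$, because $\gamma\ge2$. So its direct image to $\widetilde Z$ is nonzero and acquires sections after a sufficiently positive twist.

**Step 3: lifting $Y$, and finitely many exclusions.** The purpose is to place $Y$ in $\widehat R$ and bound $h$ by its degree there. As $Y$ is smooth, $\psi$ lifts to $\tau:Y\to\widetilde Z$, of degree $r$ with $r\deg Z=e$; so $r\le e$. We get $(u,\tau):Y\to\mathcal U_Z$. Exclude those $C$ for which the image of $Y$ lies in $\mathcal U_Z\setminus\mathcal V$, or for which the lift of $Y$ to $\widehat R$ lies in $\Theta_Z$. In both cases the image of $Y$ is one of finitely many curves, and $C$ is the image of that curve in $S$. So only *finitely many* $C$ are excluded. For all others there is a lift $\theta:Y\to\widehat R$ over $\tau$ with $p\theta=u$ and $\theta(Y)\not\subset\Theta_Z$. Then $\theta^*\Theta_Z$ is effective, so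
$$h\le n\deg\theta^*\omega_Z+br. \tag{6}$$

**Step 4: applying Lemmas 3 and 4.** The purpose is to bound $\deg\theta^*\omega_Z$. Let $R_0=\widehat R\times_{\widetilde Z}Y$. It is flat, projective and lci over $Y$, hence Gorenstein, with smooth, geometrically irreducible generic fiber. By flatness all its associated points lie over the generic point of $Y$, so it is integral. Moreover $\omega_{R_0/Y}$ is the pullback of $\omega_Z$, and by flat base change $\mathcal A=\tau^*\mathcal A_Z$, of degree $ra_Z$. For the section $y\mapsto(\theta(y),y)$, the choice of $D_Z$ shows that $I_0$ contains $\theta^*\omega_Z\otimes\tau^*\mathcal O(-D_Z)$, so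
$$\deg I_0\ge\deg\theta^*\omega_Z-rd_Z .$$
By (5) and (4), with $24(\gamma-1)+2\le50$ and $\chi_F\le ra_Z$,
$$\deg\theta^*\omega_Z\le rd_Z+ra_Z+47\chi_F+50(2q-2)\le r(d_Z+48|a_Z|)+50(2q-2).$$
Since $r\le e\le2q-2$ by (3), this and (6) give
$$h\le c_Z(2g-2),\qquad c_Z=n(d_Z+48|a_Z|+50)+b>0,$$
and $c_Z$ depends only on $S$ and $Z$.

## 10. Assembling Theorem A

Take surface (I). Cases (A) and (B) give $2g-2\ge\frac12h$. Case (C) with $e=0$ gives $2g-2\ge\frac23h$. Case (C) with $e>0$ gives $2g-2\ge h/205$ or $2g-2\ge c_Z^{-1}h$, apart from finitely many curves. So all curves satisfy $2g-2\ge\varepsilon_0h$ with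
$$\varepsilon_0=\min\Bigl\{\tfrac12,\ \tfrac1{205},\ \min_Zc_Z^{-1}\Bigr\}>0,$$
except possibly the finitely many curves excluded in Section 9. Those satisfy $2g-2\ge e\ge1$ by (3). Decreasing $\varepsilon_0$ to accommodate these finitely many curves gives $\varepsilon>0$. Together with the reduction in Section 2, this proves Theorem A. $\blacksquare$

## 11. Theorem B: K3 and del Pezzo surfaces, $k\ge2$, and bitangents of octics

**Proof of B(1).** The case $a\ge4$ is the quoted known result, and $a=3$ is Theorem A. A general $X$ is smooth and avoids the two singular points of $\mathbb P(1^3,2,3)$, since $t_1^3$ and $t_2^2$ occur in its equation, and $K_X=\mathcal O_X(6-8)=\mathcal O_X(-2)$.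

For $a=2$: the base locus of $|\mathcal O_X(2)|$ lies in $\{s=t_1=0\}$, a point not on $X$, so $S$ is smooth by Bertini, and $K_S=0$. In $0\to\mathcal O_X(-2)\to\mathcal O_X\to\mathcal O_S\to0$ we have $H^1(\mathcal O_X)=0$, and $H^2(\mathcal O_X(-2))$ is dual to $H^1(\mathcal O_X)=0$. So $H^1(\mathcal O_S)=0$, and $S$ is a projective K3 surface. Every projective K3 surface contains a rational curve (Bogomolov–Mumford; see Mori–Mukai, *The uniruledness of the moduli space of curves of genus 11*).

For $a=1$: eliminating a linear form, $S$ is a general sextic in $\mathbb P(1,1,2,3)$, a del Pezzo surface of degree $1$, which contains $(-1)$-curves.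

A rational curve has $2g-2=-2<0$, so $S$ is not algebraically hyperbolic for $a\le2$. $\square$

**Proof of B(2).** We go through the values of $k=(m-1)w-3$.

*$k\ge2$.* All cases of Proposition 1 give $2g-2\ge(k-1)h$, with $k-1\ge1$.

*$k=1$.* Here $(m-1)w=4$, so $(m,w)\in\{(3,2),(5,1),(2,4)\}$. The case $(3,2)$ is Theorem A. The case $(5,1)$ is the very general quintic in $\mathbb P^3$, algebraically hyperbolic by Coskun–Riedl (*Algebraic hyperbolicity of the very general quintic surface in $\mathbb P^3$*, Adv. Math. 350 (2019)). The case $(2,4)$ is not algebraically hyperbolic. Indeed, completing the square, $S$ is $t^2=b_8(s)$ with $b_8$ a very general octic, because $t^2+a_4t+a_8\mapsto\frac14a_4^2-a_8$ is surjective onto octics. By Plücker's formula the octic has $\frac12\cdot8\cdot6\cdot5\cdot11=1320$ bitangents $\ell$. There $b_8|_\ell=q_2^2b_4$, so each component of $S_\ell$ has geometric genus $\le1$, as computed in Section 1, and $2g-2\le0$.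

*$k=0$.* Here $(m,w)\in\{(4,1),(2,3)\}$. Now $K_S=0$, and $\pi_*\mathcal O_S=\bigoplus_{i=0}^{m-1}\mathcal O_{\mathbb P^2}(-iw)$ gives $H^1(\mathcal O_S)=0$. These are projective K3 surfaces, which contain rational curves.

*$k<0$.* Here $(m,w)\in\{(2,1),(3,1),(2,2)\}$, and $-K_S$ is ample. These are del Pezzo surfaces, which contain rational curves. $\square$

**Proof of B(3).** Take surface (II), $S$ very general.

*The exceptional curves.* By Lemma 2 all $S_\ell$ are integral of geometric genus $\ge1$, and only finitely many have genus $1$, lying over bitangents of the branch octic. They exist: by the proof of B(2) the octic has bitangents, and over a bitangent $S_\ell$ has geometric genus $\le1$, hence exactly $1$.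

*All other curves.* Cases (A) and (B) give $2g-2\ge\frac12h$. In case (C) with $e=0$, $C=S_\ell$ and, apart from the exceptional curves, $2g-2\ge2=h$. In case (C) with $e>0$, Section 8 gives $2g-2\ge h/169$ if $\psi(Y)\not\subset\Delta$, and Section 9 gives $2g-2\ge c_Z^{-1}h$ if $\psi(Y)=Z$, except for finitely many curves. Those have $2g-2\ge e\ge1$ by (3). As at the end of the proof of Theorem A, a sufficiently small $\varepsilon>0$ works for all $C$ except the finitely many curves of geometric genus $1$. $\blacksquare$
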